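# Limits of unipotent automorphisms and of locally nilpotent vector fields

## 1. The closedness theorem and its vocabulary

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero and $X$ is an affine variety over $\Bbbk$, irreducible or not, with coordinate ring $A=\mathcal O(X)$.

**Theorem 1.** For every affine variety $X$:

* (a) the set $\mathrm{Aut}^u(X)$ of unipotent automorphisms is closed in $\mathrm{Aut}(X)$; it is even closed in $\mathrm{End}(X)$;
* (b) the set $\mathrm{LNV}(X)$ of locally nilpotent vector fields is closed in $\mathrm{VEC}(X)$.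

Whether $\mathrm{Aut}^u(X)$ is closed in $\mathrm{Aut}(X)$ and $\mathrm{LNV}(X)$ in $\mathrm{VEC}(X)$ is posed as an open question in Jean-Philippe Furter and Hanspeter Kraft, "On the geometry of the automorphism groups of affine varieties", arXiv:1809.04175 (2018). In plain words: take an algebraic family of vector fields on $X$ and suppose that a Zariski dense set of its members is locally nilpotent. Must every member be locally nilpotent? And likewise for unipotent automorphisms.

**Ind-varieties.** An ind-variety is a set $V$ with a filtration $V_1\subseteq V_2\subseteq\cdots$, $V=\bigcup_kV_k$, where each $V_k$ is an algebraic variety, closed in $V_{k+1}$. A subset $S\subseteq V$ is closed if $S\cap V_k$ is closed in $V_k$ for every $k$. Equivalent filtrations give the same closed sets. For example, $\Bbbk[x]$ is an ind-variety, filtered by degree. The set of monic polynomials is closed in it, because its intersection with $\{\deg\le k\}$ is the finite union of the affine subspaces $x^j+\{\deg<j\}$, $j\le k$. The set of nonzero polynomials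 is not closed.

**The three spaces.** Fix a closed embedding $X\subseteq\mathbb A^r$ and let $x_1,\dots,x_r\in A$ be the restrictions of the coordinates, so $A=\Bbbk[x_1,\dots,x_r]$. Let $A_k\subset A$ be the finite-dimensional image of the polynomials of degree $\le k$. An endomorphism $g$ is given by the tuple $(g^*x_1,\dots,g^*x_r)\in A^r$, and $\mathrm{End}(X)$ is filtered by $\mathrm{End}(X)_k$, the endomorphisms with all $g^*x_j\in A_k$; this is a closed subset of $A_k^r$. The group $\mathrm{Aut}(X)$ is filtered by $\mathrm{Aut}(X)_k=\{g: g,g^{-1}\in\mathrm{End}(X)_k\}$, with the structure coming from the closed embedding $g\mapsto(g,g^{-1})$ into $\mathrm{End}(X)\times\mathrm{End}(X)$. Finally $\mathrm{VEC}(X)$ is the space of derivations of $A$, filtered by finite-dimensional subspaces. So (b) says: *for each finite-dimensional $V\subset\mathrm{VEC}(X)$, the set $\mathrm{LNV}(X)\cap V$ is Zariski closed in $V$.*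

For $X=\mathbb A^1$, the automorphisms are $x\mapsto \alpha x+\beta$ with $\alpha\ne0$. They are not closed in $\mathrm{End}(\mathbb A^1)=\Bbbk[x]$, since $\alpha$ can tend to $0$. So "closed in $\mathrm{End}(X)$" is more than "closed in $\mathrm{Aut}(X)$".

**Nilpotency.** A derivation $D$ of $A$ is locally nilpotent if for every $f\in A$ there is $m$ with $D^mf=0$. By the Leibniz formula $D^m(fg)=\sum_i\binom miD^if\,D^{m-i}g$, it suffices to check this on the generators $x_j$. An automorphism $g$ is unipotent if $g^*-1$ is locally nilpotent on $A$, where $1$ denotes the identity; equivalently, $g=\lambda(1)$ for an algebraic action $\lambda$ of the additive group $\Bbbk^+$. On $\mathbb A^2$ the field $x^k\partial_y$ is locally nilpotent and $(x,y)\mapsto(x,y+x^k)$ is unipotent. On $\mathbb A^1$ the field $x\partial_x$ is not locally nilpotent, and $x\mapsto2x$ is not unipotent. The two notions are linked by the exponential.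

**Fact 1.** If $g$ is unipotent and $\sigma=g^*$, then $\sigma=\exp(D)$ for a locally nilpotent derivation $D$ of $A$.

*Proof.* Put $\nabla=\sigma-1$ and $\sigma_tf=\sum_i\binom ti\nabla^if$ for $t\in\Bbbk$. The sum is finite, so this is a polynomial in $t$ with coefficients in $A$, and $\sigma_t=\sigma^t$ for $t\in\mathbb N$. The identities $\sigma_t(fg)=\sigma_t(f)\sigma_t(g)$ and $\sigma_{t+u}f=\sigma_t(\sigma_uf)$ hold for $t,u\in\mathbb N$, and both sides are polynomial in $t,u$, so they hold for all $t,u\in\Bbbk$. Let $Df$ be the coefficient of $t$ in $\sigma_tf$. Since $\sigma_0=1$, the first identity shows that $D$ is a derivation. Comparing coefficients of $u$ in the second gives $\frac{d}{dt}\sigma_tf=\sigma_tDf$, hence $\frac{d^i}{dt^i}\sigma_tf=\sigma_tD^if$. Put $t=0$: since $\sigma_tf$ is a polynomial in $t$, $D^if=0$ for large $i$, and Taylor's formula reads $\sigma_tf=\sum_i\frac{t^i}{i!}D^if$. Now put $t=1$. $\square$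

## 2. Closedness follows from a uniform bound

**Theorem 2 (uniform nilpotency).**

* (a′) For every $k$ there is $m$ such that $(g^*-1)^mx_j=0$ for all $j$ and all $g\in\mathrm{Aut}^u(X)\cap\mathrm{End}(X)_k$.
* (b′) For every finite-dimensional subspace $V\subset\mathrm{VEC}(X)$ there is $m$ such that $D^mx_j=0$ for all $j$ and all $D\in\mathrm{LNV}(X)\cap V$.

**Step 1: (b′) implies Theorem 1(b).** The purpose is to replace "for some $m$" by one polynomial condition. If $D^mx_j=0$ for all $j$, then $D$ is locally nilpotent. So, with $m$ from (b′), $\mathrm{LNV}(X)\cap V=\{D\in V:D^mx_j=0\ \forall j\}$. The map $D\mapsto D^mx_j$ is polynomial on $V$ with values in a finite-dimensional space, so the set is closed in $V$.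

**Step 2: (a′) implies Theorem 1(a).** We do the same for automorphisms. Let $g\in\mathrm{End}(X)$ satisfy $(g^*-1)^mx_j=0$ for all $j$; we claim that $g$ is a unipotent automorphism. The space $W_j=\langle(g^*)^ix_j:0\le i<m\rangle$ is $g^*$-stable, because $(g^*)^mx_j$ is a combination of lower powers applied to $x_j$. On it $(g^*-1)^m=0$, because this operator commutes with $g^*$ and kills $x_j$. A tensor product of unipotent operators is unipotent, since $u\otimes v-1=(u-1)\otimes v+1\otimes(v-1)$ is a sum of two commuting nilpotent operators. As $g^*$ is a ring homomorphism, a product $W_{j_1}\cdots W_{j_p}\subset A$ is a $g^*$-equivariant image of $W_{j_1}\otimes\cdots\otimes W_{j_p}$, so $g^*$ is unipotent on it. These products, together with $\Bbbk$, span $A$. Hence $g^*-1$ is locally nilpotent and $g^*$ is bijective, i.e. $g\in\mathrm{Aut}^u(X)$.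

So, with $m$ from (a′), for $k\ge1$,
$$\mathrm{Aut}^u(X)\cap\mathrm{End}(X)_k=\{g\in\mathrm{End}(X)_k:(g^*-1)^mx_j=0\ \forall j\}.$$
For $g\in\mathrm{End}(X)_k\subset A_k^r$ the element $(g^*)^ix_j$ lies in $A_{k^i}$ and depends polynomially on $g$: lift the tuple linearly to polynomials of degree $\le k$ and substitute. So the set is closed in $\mathrm{End}(X)_k$, and $\mathrm{Aut}^u(X)$ is closed in $\mathrm{End}(X)$. As $\mathrm{Aut}(X)_k\to\mathrm{End}(X)_k$, $g\mapsto g$, is a morphism, $\mathrm{Aut}^u(X)$ is closed in $\mathrm{Aut}(X)$ too. $\square$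

**Step 3: in Theorem 2 we may assume $X$ irreducible.** We want to work with the function field later. Let $\mathfrak p_1,\dots,\mathfrak p_l$ be the minimal primes of $A$ and $X_1,\dots,X_l$ the components of $X$. Every derivation $D$ of $A$ preserves $\mathfrak p_i$: choose $h\notin\mathfrak p_i$ lying in all other $\mathfrak p_j$. For $f\in\mathfrak p_i$ we have $hf=0$, so $h\,Df+f\,Dh=0$; multiplying by $h$ gives $h^2Df=0\in\mathfrak p_i$, so $Df\in\mathfrak p_i$. If $g$ is unipotent, $g^*=\exp(D)$ by Fact 1, so $g^*$ and its inverse $\exp(-D)$ preserve $\mathfrak p_i$ as well. Thus a locally nilpotent $D\in V$ induces locally nilpotent derivations in the finite-dimensional image of $V$ in $\mathrm{VEC}(X_i)$, and a unipotent $g\in\mathrm{End}(X)_k$ induces unipotent automorphisms in $\mathrm{End}(X_i)_k$. Since $A\hookrightarrow\prod_iA/\mathfrak p_i$, the maximum of the bounds for the $X_i$ is a bound for $X$.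

*From now on $A$ is a domain, $d=\dim X$, and $\Bbbk(X)=\mathrm{Frac}(A)$.*

## 3. Matrices, the line, and a triangular field

*Linear fields.* Let $X=\mathbb A^n$ and let $V$ consist of the $D$ that map $\langle x_1,\dots,x_n\rangle$ to itself. Then $D$ is locally nilpotent exactly when its matrix is nilpotent, and by Cayley–Hamilton $m=n$ works for all of them. The bound exists because one finite-dimensional space is stable under all $D\in V$. In general there is no such space: the $D$-stable space generated by $x_j$ has dimension equal to the nilpotency index of $x_j$, which is what we want to bound.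

*The line.* Let $D=f\partial_x$ on $\Bbbk[x]$ with $f\neq0$. If $\deg f\ge2$, then $D$ raises the degree of every nonconstant polynomial, by $\deg f-1$ exactly. If $f=\alpha x+\beta$ with $\alpha\ne0$, then $D^ix=\alpha^{i-1}(\alpha x+\beta)$. So $\mathrm{LNV}(\mathbb A^1)=\Bbbk\partial_x$, and $m=2$ works.

*The bound depends on $V$.* On $\mathbb A^2$ let $D=\partial_x+x^k\partial_y$. Then $Dy=x^k$, so $D^{k+1}y=k!\neq0$ and $D^{k+2}y=0$. No single $m$ serves all of $\mathrm{VEC}(\mathbb A^2)$.

## 4. A family that is nilpotent on one generator only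

The set $\mathrm{LNV}(X)\cap V$ is the union of the closed sets $Z_m=\{D\in V:D^mx_j=0\ \forall j\}$, which increase with $m$. Noetherianity stops decreasing chains of closed sets, not increasing ones, and the points $1, \frac12,\frac13,\dots$ of a line remind us that an increasing union of closed sets may fail to be closed. A sensible first plan is to handle one generator at a time: fix $x$ and prove that the chain $\{D\in V:D^mx=0\}$, $m=1,2,\dots$, becomes stationary. This plan fails.

**Example.** On $\mathbb A^2$ with coordinates $x,w$ let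
$$D_c=xw\,\partial_x-c\,w^2\,\partial_w ,\qquad c\in\Bbbk .$$
All $D_c$ lie in the two-dimensional space spanned by $xw\partial_x$ and $w^2\partial_w$. From $D_c(xw^i)=xw^{i+1}-ic\,xw^{i+1}=(1-ic)\,xw^{i+1}$ we get
$$D_c^i x=(1-c)(1-2c)\cdots(1-(i-1)c)\;xw^i .$$
So for $c=1/N$ with $N\ge1$ an integer, $D_c^{N}x\ne0=D_c^{N+1}x$: the nilpotency index at $x$ is unbounded on this family. For $c=0$, $D_0^ix=xw^i\neq0$ for all $i$, although $D_0$ is a limit of the $D_{1/N}$.

There is no conflict with Theorem 1, because for $c\ne0$ the field $D_c$ is not nilpotent at the *other* generator: $D_c^iw=(-c)^i\,i!\,w^{i+1}$. So a proof must use nilpotency on all of $A$, even to bound the index at a single $x$. The example also shows how the index becomes visible to algebra. Put $v=x/D_cx=1/w$. Then $D_cv=c$, which is $1/N$. In general, if $D=\partial/\partial s$ and $x$ is a polynomial of degree $N$ in $s$, then $v=x/Dx$ is $s/N$ up to lower-order terms, and $Dv=1/N+\cdots$. For $x=s^2+1$ one gets $v=\frac s2+\frac1{2s}$ and $Dv=\frac12-\frac1{2s^2}$.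

The proof is by contradiction. If the index is unbounded, an ultraproduct turns the sequence into a single object in which $N$ is an infinite integer and $1/N$ is the residue of $\gamma_0=\nabla(x/\nabla x)$ for a valuation on a finitely generated field. An infinite $N$ forces $1/N\notin\Bbbk$. Local nilpotency on all of $A$ will force $1/N\in\Bbbk$.

## 5. Local slices

Assume that (a′) or (b′) fails for our irreducible $X$. By the pigeonhole principle, and after passing to a subsequence, there are a fixed generator $x\in\{x_1,\dots,x_r\}$ and, for every $n\in\mathbb N$, one of the following (the same case for all $n$):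

* **Case (b):** a locally nilpotent $D_n\in V$; put $\nabla_n=D_n$.
* **Case (a):** a unipotent $g_n\in\mathrm{End}(X)_k$ with $\sigma_n=g_n^*=\exp(D_n)$, $D_n$ a locally nilpotent derivation; put $\nabla_n=\sigma_n-1$.

Here $N_n:=\max\{i:\nabla_n^ix\neq0\}\ge1$ is strictly increasing in $n$. In particular $D_n\ne0$.

We use the following textbook facts repeatedly.

**Fact 2.** Let $F/L$ be a finitely generated field extension in characteristic $0$ and $M\supset F$ a field. Then $\dim_F\Omega_{F/L}=\mathrm{trdeg}_LF$; a family is a transcendence basis if and only if its differentials form a basis of $\Omega_{F/L}$; and $df=0$ if and only if $f$ is algebraic over $L$. Moreover $\mathrm{Der}_L(F,M)=\mathrm{Hom}_M(M\otimes_F\Omega_{F/L},M)$. So an $L$-derivation $F\to M$ is determined by its values on a transcendence basis, and these can be prescribed arbitrarily.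

**Step 1: $D_n$ is $\partial/\partial s_n$.** We want a coordinate in which $D_n$ has normal form. Choose $f\in A$ with $D_nf\neq0$, let $i\ge1$ be maximal with $D_n^if\ne0$, and put
$$r_n=D_n^{i-1}f,\quad q_n=D_nr_n\neq0,\quad s_n=r_n/q_n,\quad K_n=\mathrm{Frac}(A^{D_n})\subset\Bbbk(X),$$
where $A^{D_n}=\ker D_n$. Then $D_nq_n=0$ and $D_ns_n=1$; one calls $r_n$ a local slice. We claim
$$A\subset A^{D_n}[q_n^{-1}][s_n]\subset K_n[s_n],\qquad \Bbbk(X)=K_n(s_n),\qquad s_n\text{ transcendental over }K_n. \tag{1}$$
The derivation $D_n$ extends to a locally nilpotent derivation of $A[q_n^{-1}]$ with kernel $A^{D_n}[q_n^{-1}]$. Let $f\in A[q_n^{-1}]$ with $D_n^{l+1}f=0$. If $l=0$, $f$ is in the kernel. If $l\ge1$, then $b=D_n^lf$ is in the kernel and $D_n^l\big(f-\frac b{l!}s_n^l\big)=b-b=0$, so induction on $l$ gives $f\in A^{D_n}[q_n^{-1}][s_n]$. If $s_n$ had a minimal polynomial $P$ over $K_n$, applying $D_n$, which kills $K_n$, to $P(s_n)=0$ would give $P'(s_n)=0$, contradicting minimality. This proves (1). Hence $\mathrm{trdeg}_\Bbbk K_n=d-1$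 and $D_n=\partial/\partial s_n$ on $K_n(s_n)$.

*Example.* On $\Bbbk[x,y,z]$ let $D=x\partial_y+y\partial_z$. With $r=y$ we get $q=x$, $s=y/x$. Since $D(2xz-y^2)=2xy-2xy=0$, the element $e=2xz-y^2$ is in the kernel, and $z=\frac{e}{2x}+\frac x2s^2$ has degree $2$ in $s$. Indeed $D^2z=x\ne0$ and $D^3z=0$.

**Step 2: the action of $\nabla_n$ on $K_n[s_n]$.** We want to read $N_n$ as a degree and to know that $\nabla_n$ can be inverted. In case (a), $\sigma_n$ extends to an automorphism of $\Bbbk(X)$ which is the identity on $K_n$. From $\sigma_nr_n=r_n+q_n$ and $\sigma_nq_n=q_n$ we get $\sigma_ns_n=s_n+1$. In both cases $\nabla_n$ is $K_n$-linear, kills constants, and sends a polynomial of degree $e>0$ with leading coefficient $c$ to one of degree $e-1$ with leading coefficient $ec$. Hence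
$$N_n=\deg_{s_n}x,\qquad \nabla_n:K_n[s_n]\to K_n[s_n]\ \text{ is surjective.} \tag{2}$$

**Step 3: a transcendence basis.** To define derivations we fix coordinates. Choose $c_{1,n},\dots,c_{d-1,n}\in A^{D_n}$ forming a transcendence basis of $K_n/\Bbbk$. Then $c_{1,n},\dots,c_{d-1,n},s_n$ is a transcendence basis of $\Bbbk(X)/\Bbbk$.

*Curves by hand.* If $d=1$, then $K_n$ is algebraic over $\Bbbk$, so $K_n=\Bbbk$, $q_n\in\Bbbk^\times$, $s_n\in A$ and $A=\Bbbk[s_n]$ by (1). Thus $X\cong\mathbb A^1$, and by Section 3 all $D_n$ are multiples of one $\partial_s$ with $A=\Bbbk[s]$. So $N_n=\deg_sx$ does not depend on $n$, and Theorem 2 holds for curves. In higher dimension the fields $K_n$ vary with $n$.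

## 6. The ultraproduct and its degree function

**Ultraproducts.** Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$: a family of subsets closed under supersets and finite intersections, containing exactly one of each set and its complement, and containing no finite set. A property holds "for almost all $n$" if it holds on a member of $\mathcal U$. The ultraproduct $\prod Z_n/\mathcal U$ consists of sequences up to equality for almost all $n$; classes are written $[z_n]$, and $Z^*$ is the case $Z_n=Z$. Ring operations, orders and maps are defined coordinatewise; for maps $\varphi_n$ we write $[\varphi_n]$. An ultraproduct of fields is a field: if $[f_n]\neq0$, then $f_n\neq0$ for almost all $n$, and we invert there. Likewise $\mathbb Z^*$ is totally ordered, and no element lies strictly between $e-1$ and $e$. The set $Z$ sits in $Z^*$ as the constant sequences. For example, $[n]\in\mathbb Z^*$ is larger than every ordinary integer, and $[1/(n+1)]\in\Bbbk^*$ is not in $\Bbbk$.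

Put
$$\mathbb K=\Bbbk(X)^*,\qquad K=\prod K_n/\mathcal U\subset\mathbb K,\qquad s=[s_n],\qquad N=[N_n]\in\mathbb Z^*\subset\Bbbk^*\subset K,$$
and $\nabla=[\nabla_n]$, and $\sigma=[\sigma_n]$ in case (a). The map $\nabla:\mathbb K\to\mathbb K$ is $K$-linear and kills $K$. In case (b) it is a derivation; in case (a) $\sigma=1+\nabla$ is a field automorphism.

**Step 1: degrees.** We build the valuation. Embed $\Bbbk(X)=K_n(s_n)\subset K_n((s_n^{-1}))$. This gives degrees and leading coefficients of nonzero elements, and passing to classes we get $\deg:\mathbb K^\times\to\mathbb Z^*$ and $\mathrm{lc}:\mathbb K^\times\to K^\times$. Put $\deg0=-\infty$. For $e\in\mathbb Z^*$ let $P_e=\{f\in\mathbb K:\deg f\le e\}$, and let $\mathrm{co}_e:P_e\to K$ be the coefficient of $s^e$. It is $K$-linear with kernel $P_{e-1}$, and $\mathrm{co}_{e+e'}(ff')=\mathrm{co}_e(f)\mathrm{co}_{e'}(f')$ for $f\in P_e$, $f'\in P_{e'}$. So $O:=P_0$ is a valuation ring of $\mathbb K$ with maximal ideal $\mathfrak m=P_{-1}$, and $\mathrm{co}_0:O\to K$ is a surjective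 ring homomorphism with kernel $\mathfrak m$, the identity on $K$.

**Step 2: how $\nabla$ changes the degree.** This is the calculus of the whole proof:
$$\nabla P_e\subset P_{e-1},\qquad \mathrm{co}_{e-1}(\nabla f)=e\cdot\mathrm{co}_e(f)\quad(f\in P_e). \tag{3}$$
Indeed $\nabla_n$ is the restriction of a continuous $K_n$-linear operator on $K_n((s_n^{-1}))$: of $\partial_{s_n}$ in case (b), and of (substitution $s_n\mapsto s_n+1$) $-1$ in case (a). For $e\in\mathbb Z$, of either sign, $\partial_{s_n}s_n^e=es_n^{e-1}$ and $(s_n+1)^e-s_n^e=s_n^e\big((1+s_n^{-1})^e-1\big)=es_n^{e-1}+(\text{lower degree})$. Pass to classes.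

Since a nonzero $e\in\mathbb Z^*$ is nonzero in $K$, (3) gives $\deg\nabla f=e-1$ whenever $\deg f=e\notin\{0,-\infty\}$. If $\deg f=0$, then $f-\mathrm{co}_0(f)\in P_{-1}$, and $\mathrm{co}_0(f)\in K$ is killed by $\nabla$, so $\nabla f\in P_{-2}$. Hence
$$\deg\nabla f\ne-1\ \text{ for all }f\in\mathbb K,\qquad \deg\nabla f=0\ \Rightarrow\ \deg f=1. \tag{4}$$
The first part says that $1/s$ has no primitive: a logarithm is missing.

**Step 3: a finitely generated field inside.** We shrink $\mathbb K$ to something algebraic geometry can handle. The diagonal embedding puts $A$ in $\mathbb K$, and $A\otimes_\Bbbk\Bbbk^*\to\mathbb K$ is injective: if $a_i\in A$ are $\Bbbk$-independent and $\sum_i[\alpha_{i,n}]a_i=0$, then $\sum_i\alpha_{i,n}a_i=0$ for almost all $n$, so all $\alpha_{i,n}=0$ for these $n$.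

In case (b) let $\xi_1,\dots,\xi_q$ be a basis of $V$, write $D_n=\sum_i\theta_{i,n}\xi_i$, $\theta_i=[\theta_{i,n}]$, and put $L=\Bbbk(\theta_1,\dots,\theta_q)\subset\Bbbk^*$. In case (a) let $\beta_1,\dots,\beta_M$ be a basis of $A_k$, write $\sigma_nx_j=\sum_l\theta_{jl,n}\beta_l$, $\theta_{jl}=[\theta_{jl,n}]$, and let $L\subset\Bbbk^*$ be generated over $\Bbbk$ by all $\theta_{jl}$. Here the bounds "$D_n\in V$" and "$g_n\in\mathrm{End}(X)_k$" are used: they make $L$ finitely generated. Put
$$F=\mathrm{Frac}(A\otimes_\Bbbk L)\subset\mathbb K .$$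
It is a finitely generated field over $\Bbbk$. A transcendence basis $z_1,\dots,z_d\in A$ of $\Bbbk(X)/\Bbbk$ stays algebraically independent over $L$, because its monomials are $\Bbbk$-independent in $A$; so $\mathrm{trdeg}_LF=d$.

Moreover $\nabla F\subset F$. In case (b), $\nabla$ is a derivation killing $L$, and $\nabla a=\sum_i\theta_i\,\xi_ia\in A\otimes L$ for $a\in A$. In case (a), $\sigma$ is the identity on $L$ and $\sigma x_j=\sum_l\theta_{jl}\beta_l\in A\otimes L$, so $\sigma F\subset F$. Put $O_F=O\cap F$, a valuation ring of $F$ containing $\Bbbk$, with maximal ideal $\mathfrak m_F=\mathfrak m\cap F$.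

**Step 4: the elements $v$, $\gamma_i$, $\eta_i$.** Following Section 4, we produce $1/N$ as a residue. Since $N\neq0$, $\nabla x\neq0$. Put
$$v=\frac x{\nabla x}\in F,\qquad \gamma_i=\nabla^{i+1}v\in F\ (i\ge0),\qquad \eta_i=v^i\gamma_i\in F\ (i\ge1).$$
As $\deg x=N$, (3) gives $\deg\nabla x=N-1$ and $\mathrm{lc}(\nabla x)=N\,\mathrm{lc}(x)$. So $\deg v=1$, $\mathrm{lc}(v)=1/N$, and by (3) again
$$\gamma_0=\nabla v\in O_F,\qquad \mathrm{co}_0(\gamma_0)=1/N. \tag{5}$$
Since $\deg\gamma_0=0$, $\gamma_1=\nabla\gamma_0\in P_{-2}$. So $\gamma_i\in P_{-1-i}$ and $\eta_i\in\mathfrak m_F$ for all $i\ge1$.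

**Step 5: the target.** It suffices to prove $1/N\in\Bbbk$. For then there is $c\in\Bbbk$ with $1/N_n=c$ for almost all $n$; but the $N_n$ are strictly increasing, so $1/N_n=c$ for at most one $n$, and finite sets are not in $\mathcal U$. This contradicts the failure of Theorem 2.

So we must show that the residue of $\gamma_0$ is algebraic over $\Bbbk$; since the characteristic is zero, this means that its differential vanishes. Knowing only the valuation and (3), (4) cannot be enough: the classes of the fields $D_{1/N}$ of Section 4 satisfy the analogues of (3)–(5), with $s=N/w$, constants $\Bbbk(xw^N)$ for each $N$, and $\gamma_0=c=1/N$. What they lack comes next.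

## 7. Derivations commuting with $\nabla$

Let
$$H=\{T\in\mathrm{Der}_\Bbbk(F,\mathbb K):\ T\nabla=\nabla T\text{ on }F\}.$$
In case (a) the condition is the same as $T\sigma=\sigma T$. As $\nabla$ is $K$-linear, $H$ is a $K$-subspace. For $T\in H$ we have $T\gamma_0=\nabla(Tv)$, so degrees of derivatives of $\gamma_0$ can be controlled by (4). This is useful only if $H$ is large.

**Lemma 1.** $H$ spans $\mathrm{Der}_\Bbbk(F,\mathbb K)$ over $\mathbb K$.

There are directions along $X$, with the coefficients in $L$ fixed, and directions in which the coefficients move. Along $X$ we differentiate with respect to the coordinates of Section 5. If the coefficients move in a direction $\delta$, then $\nabla$ changes by some $E$, and we look for a compensating derivation $\Psi$ with $[\nabla,\Psi]=E$. Solving for $\Psi$ means inverting $\partial/\partial s_n$, and local nilpotency guarantees that we only invert it on polynomials.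

*Proof.* **Step 1: directions along $X$.** We find $d$ elements of $H$ that span $\mathrm{Der}_L(F,\mathbb K)$. Let $\partial_{1,n},\dots,\partial_{d,n}$ be the derivations of $\Bbbk(X)$ dual to the transcendence basis $c_{1,n},\dots,c_{d-1,n},s_n$. They commute with one another, since a commutator is a derivation vanishing on the basis; in particular they commute with $D_n=\partial_{d,n}$. In case (a) they commute with $\sigma_n$: the derivation $\sigma_n^{-1}\partial_{i,n}\sigma_n$ has the same values as $\partial_{i,n}$ on the $c_{j,n}$ and $s_n$, because $\sigma_nc_{j,n}=c_{j,n}$, $\sigma_ns_n=s_n+1$, and the values of $\partial_{i,n}$ there are $0$ or $1$. The classes $[\partial_{i,n}]$ kill $\Bbbk^*\supset L$, so their restrictions to $F$ lie in $H\cap\mathrm{Der}_L(F,\mathbb K)$. With $z_1,\dots,z_d\in A$ as in Section 6, the matrix $(\partial_{i,n}z_j)$ is invertible for each $n$ by Fact 2, so $([\partial_{i,n}]z_j)$ is invertible over $\mathbb K$. Hence these $d$ elements are $\mathbb K$-independent, and they span $\mathrm{Der}_L(F,\mathbb K)$,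 whose dimension is $\mathrm{trdeg}_LF=d$.

**Step 2: what remains.** We reduce to lifting derivations of $L$. The kernel of the restriction $\mathrm{Der}_\Bbbk(F,\mathbb K)\to\mathrm{Der}_\Bbbk(L,\mathbb K)$ is $\mathrm{Der}_L(F,\mathbb K)$, and $\mathrm{Der}_\Bbbk(L)$ spans $\mathrm{Der}_\Bbbk(L,\mathbb K)$ over $\mathbb K$ because $L/\Bbbk$ is finitely generated. So it suffices to construct, for each $\delta\in\mathrm{Der}_\Bbbk(L)$, some $T\in H$ with $T|_L=\delta$. Let $\tilde\delta\in\mathrm{Der}_\Bbbk(F)$ be the extension of $\mathrm{id}_A\otimes\delta$; so $\tilde\delta|_A=0$ and $\tilde\delta|_L=\delta$.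

**Step 3: lifting $\delta$ in case (b).** Here we solve $[D_n,\Psi_n]=E_n$. Write $\delta(\theta_i)=[e_{i,n}]$ with $e_{i,n}\in\Bbbk$ and put $E_n=\sum_ie_{i,n}\xi_i\in V$, a derivation of $A$ extended to $\Bbbk(X)$; let $E=[E_n]$. Since $E_n(A)\subset A\subset K_n[s_n]$ by (1), we have
$$E_n(c_{i,n})\in K_n[s_n],\qquad E_n(s_n)=\frac{E_n(r_n)-s_nE_n(q_n)}{q_n}\in K_n[s_n],$$
as $q_n\in K_n$. By the surjectivity in (2) and by Fact 2 there is $\Psi_n\in\mathrm{Der}_\Bbbk(\Bbbk(X))$ with $D_n(\Psi_nc_{i,n})=E_n(c_{i,n})$ and $D_n(\Psi_ns_n)=E_n(s_n)$. The derivation $D_n\Psi_n-\Psi_nD_n-E_n$ vanishes at all $c_{i,n}$ and at $s_n$, because $D_nc_{i,n}=0$, $D_ns_n=1$ and $\Psi_n(1)=0$. So it is $0$.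

Let $\Psi=[\Psi_n]$ and $T=\tilde\delta+\Psi|_F$. On $F$ we have $\tilde\delta\nabla-\nabla\tilde\delta=E$: both sides are derivations $F\to\mathbb K$, both vanish on $L$ (as $\nabla$ kills $L\ni\delta(l)$ and $E$ kills $\Bbbk^*$), and for $a\in A$ the left side is $\tilde\delta\big(\sum_i\theta_i\xi_ia\big)-0=\sum_i\delta(\theta_i)\xi_ia=Ea$. Hence $T\nabla-\nabla T=E+(\Psi\nabla-\nabla\Psi)=E-E=0$. As $\Psi$ kills $\Bbbk^*\supset L$, $T|_L=\delta$.

**Step 4: lifting $\delta$ in case (a).** The same idea works with twisted derivations. For a ring homomorphism $\tau:R\to R'$, a $\tau$-derivation is an additive map $\Delta:R\to R'$ with $\Delta(fg)=\tau(f)\Delta(g)+\tau(g)\Delta(f)$; equivalently, $\tau+\varepsilon\Delta:R\to R'[\varepsilon]/(\varepsilon^2)$ is a ring homomorphism. For example, if $\partial$ is a derivation of $R'$, then $\partial\tau$ is a $\tau$-derivation.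

The map $\Delta:=\tilde\delta\sigma-\sigma\tilde\delta:F\to F$ is a $\sigma$-derivation. It vanishes on $L$, where $\sigma$ is the identity, and $\Delta x_j=\tilde\delta\big(\sum_l\theta_{jl}\beta_l\big)=\sum_l\delta(\theta_{jl})\beta_l$. Write $\delta(\theta_{jl})=[e_{jl,n}]$ with $e_{jl,n}\in\Bbbk$, and $\mu_{j,n}=\sum_le_{jl,n}\beta_l\in A$.

*Claim: for almost all $n$ there is a $\Bbbk$-linear $\sigma_n$-derivation $\Delta_n:A\to A$ with $\Delta_nx_j=\mu_{j,n}$.* Let $I\subset\Bbbk[X_1,\dots,X_r]$ be the ideal of $X$ and $\varphi_n:\Bbbk[X_1,\dots,X_r]\to A$, $X_j\mapsto\sigma_nx_j$; it kills $I$. The $\Bbbk$-linear $\varphi_n$-derivation with $X_j\mapsto\mu_{j,n}$ sends $f$ to $\sum_j\sigma_n\big(\frac{\partial f}{\partial X_j}(x_1,\dots,x_r)\big)\mu_{j,n}$. If it vanishes on a finite set of generators of $I$, then by the product rule it vanishes on $I$, because $\varphi_n(I)=0$, and so it descends to $A$. For each generator $f$ we have, in $\mathbb K$,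
$$0=\Delta\big(f(x_1,\dots,x_r)\big)=\sum_j\sigma\Big(\frac{\partial f}{\partial X_j}(x_1,\dots,x_r)\Big)\,\Delta x_j,\qquad \Delta x_j=[\mu_{j,n}],$$
so the required identity holds for almost all $n$. This proves the claim. For the remaining $n$ the choice below does not matter, and we put $\Delta_n=0$, $\Psi_n=0$.

The map $\Delta_n$ extends to a $\sigma_n$-derivation of $\Bbbk(X)$, since $\sigma_n+\varepsilon\Delta_n:A\to\Bbbk(X)[\varepsilon]/(\varepsilon^2)$ maps nonzero elements to units. Then $[\Delta_n]|_F=\Delta$: both are $\sigma$-derivations $F\to\mathbb K$ vanishing on $L$ and agreeing on the $x_j$, and the set where two $\sigma$-derivations agree is a subfield.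

Since $\Delta_n(A)\subset A\subset K_n[s_n]$, we have $\Delta_n(c_{i,n})\in K_n[s_n]$. From $r_n=q_ns_n$, $\sigma_nq_n=q_n$ and $\sigma_ns_n=s_n+1$ we get $\Delta_nr_n=q_n\Delta_ns_n+(s_n+1)\Delta_nq_n$, so
$$\Delta_n(s_n)=\frac{\Delta_nr_n-(s_n+1)\Delta_nq_n}{q_n}\in K_n[s_n].$$
By (2) and Fact 2 there is $\Psi_n\in\mathrm{Der}_\Bbbk(\Bbbk(X))$ with $(\sigma_n-1)\Psi_nc_{i,n}=\Delta_nc_{i,n}$ and $(\sigma_n-1)\Psi_ns_n=\Delta_ns_n$. The map $\Theta_n=\sigma_n\Psi_n-\Psi_n\sigma_n-\Delta_n$ is a $\sigma_n$-derivation, so $\sigma_n^{-1}\Theta_n$ is a $\Bbbk$-derivation of $\Bbbk(X)$. It vanishes at the $c_{i,n}$, and at $s_n$ because $\Psi_n(s_n+1)=\Psi_n(s_n)$. So $\Theta_n=0$. With $\Psi=[\Psi_n]$ and $T=\tilde\delta+\Psi|_F$ we get $T\sigma-\sigma T=\Delta+(\Psi\sigma-\sigma\Psi)=\Delta-\Delta=0$ on $F$, and $T|_L=\delta$. $\square$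

*Test on Section 4.* For $D_c=xw\partial_x-cw^2\partial_w$ with $c=1/N$, moving $c$ gives $E=-w^2\partial_w$. Here $s=N/w$ and the kernel element $c_1=xw^N$ has $E(c_1)=-Nxw^{N+1}=-N^2c_1s^{-1}$. This is not a polynomial in $s$, and by the first part of (4) it is not in the image of $\partial_s$: no $\Psi$ satisfies $D_c(\Psi c_1)=E(c_1)$. The construction stops at the missing logarithm, and in the locally nilpotent case it does not.

**Lemma 2.** For $T\in H$, $\deg T(\gamma_0)\neq0$.

*Proof.* Suppose $\deg T\gamma_0=0$. As $T\gamma_0=\nabla(Tv)$, (4) gives $\deg Tv=1$. Hence $T(1/v)=-Tv/v^2$ has degree $-1$. We show that $T(1/v)$ is, up to a factor of degree $0$, of the form $\nabla\ell$; the right choice is $\ell=Tx/x$, because $1/v$ is a logarithmic derivative.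

In case (b), $1/v=\nabla x/x$, so
$$T(1/v)=\frac{\nabla(Tx)}x-\frac{(\nabla x)(Tx)}{x^2}=\nabla\ell .$$
In case (a), $1+1/v=\sigma x/x$, so
$$T(1/v)=T\Big(\frac{\sigma x}{x}\Big)=\frac{\sigma x}x\Big(\frac{\sigma(Tx)}{\sigma x}-\frac{Tx}x\Big)=\Big(1+\frac1v\Big)\nabla\ell,$$
and $\deg(1+1/v)=0$. In both cases $\deg\nabla\ell=-1$, contradicting (4). $\square$

## 8. A Wronskian and a relation between differentials

If $1/N$ varied along some $T\in H$ that preserved the valuation ring, $T\gamma_0$ would have degree $0$, and Lemma 2 forbids that. But elements of $H$ need not preserve $O$, and the degree of $T\gamma_0$ may be any other element of $\mathbb Z^*$. So we first collect the possible degrees and turn them into a relation in $\Omega_{F/\Bbbk}$, where $H$ no longer appears.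

Let $S=\{T\gamma_0:T\in H\}$, a $K$-subspace of $\mathbb K$. For $T\in H$ we have $T\gamma_i=T\nabla^i\gamma_0=\nabla^i(T\gamma_0)$. Write $[X]_i=X(X-1)\cdots(X-i+1)$, with $[X]_0=1$.

**Step 1: only finitely many degrees occur in $S\setminus\{0\}$.** The purpose is to make $S$ finite-dimensional over $K$. Let $h_j=T_j\gamma_0\in S\setminus\{0\}$, $1\le j\le m$, have distinct degrees $e_j\in\mathbb Z^*$. Iterating (3),
$$\nabla^ih_j\in P_{e_j-i},\qquad \mathrm{co}_{e_j-i}(\nabla^ih_j)=[e_j]_i\,\mathrm{lc}(h_j).$$
Consider the Wronskian matrix $M=(\nabla^ih_j)_{0\le i<m,\ 1\le j\le m}$. Each term of its determinant lies in $P_\epsilon$ with $\epsilon=\sum_je_j-\binom m2$, and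
$$\mathrm{co}_\epsilon(\det M)=\prod_j\mathrm{lc}(h_j)\cdot\det\big([e_j]_i\big)=\prod_j\mathrm{lc}(h_j)\prod_{i<j}(e_j-e_i)\neq0,$$
because $[X]_i$ is monic of degree $i$, so that the determinant is a Vandermonde determinant. So $\det M\neq0$ and $\deg\det M=\epsilon$. If $\sum_{i<m}c_i\,d\gamma_i=0$ in $\mathbb K\otimes_F\Omega_{F/\Bbbk}$ with $c_i\in\mathbb K$, apply $T_j$ to get $\sum_ic_i\nabla^ih_j=0$ for all $j$, so all $c_i=0$. Thus $d\gamma_0,\dots,d\gamma_{m-1}$ are linearly independent over $\mathbb K$, and $m\le\mathrm{trdeg}_\Bbbk F<\infty$.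

From now on let $h_1,\dots,h_m$ consist of one element of $S$ for each degree that occurs. They span $S$ over $K$: if $0\ne h\in S$ has degree $e_j$, then $h-\frac{\mathrm{lc}(h)}{\mathrm{lc}(h_j)}h_j\in S$ is $0$ or of smaller degree, and there are only finitely many degrees.

**Step 2: the case $m=0$.** We dispose of the case $S=0$. Then $T\gamma_0=0$ for all $T\in H$, so $d\gamma_0=0$ by Lemma 1 and Fact 2. Hence $\gamma_0$ is algebraic over $\Bbbk$, i.e. $\gamma_0\in\Bbbk$, and $1/N=\mathrm{co}_0(\gamma_0)\in\Bbbk$. By Section 6, Step 5, the proof is finished in this case. *Let $m\ge1$ from now on.*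

**Step 3: $d\gamma_m$ is an $F$-combination of $d\gamma_0,\dots,d\gamma_{m-1}$.** We want a relation that does not mention $H$. Since $M$ is invertible, there is a unique solution $b_0,\dots,b_{m-1}\in\mathbb K$ of
$$\nabla^mh_j=\sum_{i<m}b_i\nabla^ih_j\qquad(1\le j\le m).$$
For $T\in H$ write $T\gamma_0=\sum_j\zeta_jh_j$ with $\zeta_j\in K$. Since $\nabla$ is $K$-linear, $T\gamma_m=\sum_j\zeta_j\nabla^mh_j=\sum_ib_i\nabla^i(T\gamma_0)=\sum_ib_i\,T\gamma_i$. By Lemma 1 this holds for all $T\in\mathrm{Der}_\Bbbk(F,\mathbb K)=\mathrm{Hom}_{\mathbb K}(\mathbb K\otimes_F\Omega_{F/\Bbbk},\mathbb K)$. Hence $d\gamma_m=\sum_ib_i\,d\gamma_i$ in $\mathbb K\otimes_F\Omega_{F/\Bbbk}$. The elements $d\gamma_0,\dots,d\gamma_{m-1}$ are part of an $F$-basis of $\Omega_{F/\Bbbk}$, which is a $\mathbb K$-basis of $\mathbb K\otimes_F\Omega_{F/\Bbbk}$, and $d\gamma_m\in\Omega_{F/\Bbbk}$. So all $b_i\in F$.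

**Step 4: normalizing the coefficients.** We rescale by powers of $v$, which has degree $1$, to get coefficients in $O_F$. By Cramer's rule $b_i$ is a quotient whose denominator $\det M$ has degree $\epsilon$; in the numerator, row $i$ of $M$ is replaced by $(\nabla^mh_j)_j$, so it lies in $P_{\epsilon+i-m}$. Thus $b_i\in P_{i-m}$. Put $a_i=v^{m-i}b_i\in O_F$ and $\alpha_i=\mathrm{co}_0(a_i)\in K$. Then
$$v^m\,d\gamma_m=\sum_{i<m}a_i\,v^i\,d\gamma_i . \tag{6}$$

**Step 5: $a_0$ is a unit of $O_F$.** We want to solve (6) for $d\gamma_0$ without leaving $O_F$, and here Lemma 2 enters. Apply $\mathrm{co}_{e_j}$ to $v^m\nabla^mh_j=\sum_ia_iv^i\nabla^ih_j$. As $\mathrm{lc}(v)=1/N$, division by $\mathrm{lc}(h_j)$ gives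
$$N^{-m}[e_j]_m=\sum_{i<m}\alpha_iN^{-i}[e_j]_i .$$
So the monic polynomial $Q(X)=[X]_m-\sum_{i<m}\alpha_iN^{m-i}[X]_i\in K[X]$ of degree $m$ has the $m$ distinct roots $e_j$, i.e. $Q=\prod_j(X-e_j)$. At $X=0$ all $[X]_i$ with $i\ge1$ vanish, so
$$-\alpha_0N^m=(-1)^m\prod_je_j ,$$
which is nonzero because no $e_j$ is $0$ by Lemma 2. Hence $\alpha_0\neq0$, i.e. $a_0\in O_F^\times$.

**Step 6: the relation for $d\gamma_0$.** We rewrite (6) in terms of the $\eta_i$, which lie in $\mathfrak m_F$. For $i\ge1$, $\eta_i=v^i\gamma_i$ gives $v^i\,d\gamma_i=d\eta_i-i\,\eta_i\,\frac{dv}v$. So (6) reads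
$$d\eta_m-m\,\eta_m\frac{dv}v=a_0\,d\gamma_0+\sum_{1\le i<m}a_i\Big(d\eta_i-i\,\eta_i\frac{dv}v\Big).$$
Put $w:=1/v\in\mathfrak m_F$, so $dv/v=-dw/w$, and solve for $d\gamma_0$:
$$d\gamma_0=\sum_{i=1}^mf_i\,d\eta_i+\rho\,\frac{dw}w\qquad\text{in }\Omega_{F/\Bbbk}, \tag{7}$$
with $f_m=a_0^{-1}\in O_F$, $f_i=-a_0^{-1}a_i\in O_F$ for $1\le i<m$, $\rho=a_0^{-1}\big(m\eta_m-\sum_{1\le i<m}i\,a_i\eta_i\big)\in\mathfrak m_F$, and $\eta_i\in\mathfrak m_F$.

For $m=1$, with only one degree $e\ne0$, this is $d\gamma_0=a_0^{-1}\big(d\eta_1+\eta_1\frac{dw}w\big)$ with $\mathrm{co}_0(a_0)=e/N$.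

## 9. Logarithmic forms at the centre of the valuation

Reducing (7) modulo $\mathfrak m_F$ should give $d\bar\gamma_0=0$: the $\eta_i$ and $\rho$ have residue $0$. Two points need care. The relation holds in $\Omega_{F/\Bbbk}$, whereas reduction is a map on the differentials of a local ring; and $dw/w$ has a pole. Both are handled by a regular local ring in which $w$ is a unit times a monomial.

**Step 1: a good local ring.** We construct a regular local ring $C\subset O_F$ containing everything in (7). Let $B\subset O_F$ be a finitely generated $\Bbbk$-algebra with fraction field $F$ containing $\gamma_0,w,\rho$ and all $\eta_i,f_i$. It exists because $F/\Bbbk$ is finitely generated and, for every $z\in F^\times$, $z$ or $z^{-1}$ lies in $O_F$. By Hironaka (resolution of singularities and principalization of the ideal $(w)$, in characteristic $0$) there is a proper birational morphism $Y\to\mathrm{Spec}\,B$ with $Y$ a smooth integral $\Bbbk$-scheme such that the divisor of $w$ on $Y$ has simple normal crossings support. By the valuative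 criterion of properness, the morphism $\mathrm{Spec}\,O_F\to\mathrm{Spec}\,B$ lifts to $Y$. Let $y\in Y$ be the image of the closed point and $C:=\mathcal O_{Y,y}$. Then
$$B\subset C\subset O_F,\qquad \mathfrak m_C=\mathfrak m_F\cap C .$$
Put $\kappa=C/\mathfrak m_C$. The ring $C$ is regular, and $w=u_0z_1^{n_1}\cdots z_p^{n_p}$ with $u_0\in C^\times$ and $z_1,\dots,z_p$ part of a regular system of parameters $z_1,\dots,z_t$ of $C$ (these $z_i$ replace the earlier ones). The point $y$ need not be closed, so $\kappa$ may be larger than $\Bbbk$.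

**Step 2: a basis of $\Omega_{C/\Bbbk}$.** We need explicit coordinates to define a reduction map. Let $y_1,\dots,y_u\in C$ lift a transcendence basis of $\kappa/\Bbbk$; then $d\bar y_1,\dots,d\bar y_u$ is a basis of $\Omega_{\kappa/\Bbbk}$. Since $C$ is a localization of a smooth $\Bbbk$-algebra, $\Omega_{C/\Bbbk}$ is free of rank $\mathrm{trdeg}_\Bbbk F=\dim C+\mathrm{trdeg}_\Bbbk\kappa=t+u$. By the exact sequence
$$\mathfrak m_C/\mathfrak m_C^2\to\Omega_{C/\Bbbk}\otimes_C\kappa\to\Omega_{\kappa/\Bbbk}\to0$$
and Nakayama's lemma, the $t+u$ elements $dz_1,\dots,dz_t,dy_1,\dots,dy_u$ generate $\Omega_{C/\Bbbk}$; being as many as the rank, they form a basis. In particular $\Omega_{C/\Bbbk}\subset F\otimes_C\Omega_{C/\Bbbk}=\Omega_{F/\Bbbk}$, and they are an $F$-basis of $\Omega_{F/\Bbbk}$.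

**Step 3: reduction of logarithmic forms.** We extend the reduction map to forms with poles like $dw/w$. Put
$$\Omega'=\bigoplus_{i\le p}C\,\frac{dz_i}{z_i}\ \oplus\ \bigoplus_{i>p}C\,dz_i\ \oplus\ \bigoplus_{l}C\,dy_l\ \subset\ \Omega_{F/\Bbbk}.$$
It contains $\Omega_{C/\Bbbk}$, and also $\frac{dw}w=\frac{du_0}{u_0}+\sum_{i\le p}n_i\frac{dz_i}{z_i}$. Let $\Lambda:\Omega'\to\Omega_{\kappa/\Bbbk}$ be the $C$-linear map with $\Lambda(dz_i/z_i)=0$ for $i\le p$, $\Lambda(dz_i)=0$ for $i>p$, and $\Lambda(dy_l)=d\bar y_l$. On $\Omega_{C/\Bbbk}$ it is the natural map $df\mapsto d\bar f$: both are $C$-linear and agree on the basis, since for $i\le p$ we have $\Lambda(dz_i)=\bar z_i\,\Lambda(dz_i/z_i)=0=d\bar z_i$, and the other basis elements are clear.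

*Example.* Let $C=\Bbbk[y,z]_{(z)}$, $\kappa=\Bbbk(\bar y)$, with $z_1=z$. For $w=yz$ we get $\Lambda(dw/w)=\Lambda(dy/y)+\Lambda(dz/z)=d\bar y/\bar y\neq0$. So $\Lambda$ does not kill $dw/w$ in general; in (7) we rely on $\rho\in\mathfrak m_F$.

**Step 4: conclusion.** We apply $\Lambda$ to (7). All its terms lie in $\Omega'$, as $\gamma_0,\eta_i,f_i,\rho,w\in C$. We find
$$\Lambda(f_i\,d\eta_i)=\bar f_i\,d\bar\eta_i=0\quad(\eta_i\in\mathfrak m_F\cap C=\mathfrak m_C),\qquad \Lambda\Big(\rho\,\frac{dw}w\Big)=\bar\rho\,\Lambda\Big(\frac{dw}w\Big)=0\quad(\rho\in\mathfrak m_C).$$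
Hence $d\bar\gamma_0=0$ in $\Omega_{\kappa/\Bbbk}$. By Fact 2, $\bar\gamma_0$ is algebraic over $\Bbbk$, so $\bar\gamma_0\in\Bbbk$. Under the $\Bbbk$-embeddings
$$\kappa\hookrightarrow O_F/\mathfrak m_F\hookrightarrow O/\mathfrak m\cong K,$$
the last one induced by $\mathrm{co}_0$, the element $\bar\gamma_0$ goes to $\mathrm{co}_0(\gamma_0)=1/N$ by (5). So $1/N\in\Bbbk$ also when $m\ge1$.

By Section 6, Step 5, this is a contradiction. So (a′) and (b′) hold for irreducible $X$, hence for every affine $X$ by Section 2, Step 3. This proves Theorem 2, and with Section 2, Steps 1 and 2, Theorem 1. $\blacksquare$
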